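\title{Rank three quadrics through projections of rational normal curves}

\begin{abstract}
Let $\mathcal{C}\subset\mathbb{P}^r$ be the projection of the rational normal curve of degree $r+1$ from a point $p$ whose rank with respect to that curve is at least $4$. We prove that the quadrics containing $\mathcal{C}$ are spanned by quadrics of rank $3$, so that $\mathcal{C}$ has rank index $3$. For $r\ge3$ we also determine all centers $p$ for which the quadrics through the projected curve are spanned by those of rank at most $3$. The proof views quadrics as symmetric forms on $\mathbb{P}^1\times\mathbb{P}^1$, writes the space of quadrics as a sum of three spaces of cones with vertex on the curve, and descends by induction on the degree to quintics in $\mathbb{P}^4$ with a trisecant line.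
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic $0$.

\subsection*{The rank index}
The rank of a quadratic form is the rank of its symmetric matrix. A nondegenerate projective variety $X\subset\mathbb{P}^r$ satisfies \emph{property $\mathrm{QR}(k)$} if its homogeneous ideal is generated by quadratic forms of rank at most $k$. When the ideal of $X$ is generated by quadrics, the \emph{rank index} $\operatorname{rank-index}(X)$ is the least $k$ such that $X$ satisfies $\mathrm{QR}(k)$. It measures how simple the equations of $X$ can be chosen. A quadric of rank $1$ or $2$ is a product of two linear forms and cannot contain an irreducible nondegenerate variety, so for such $X$ the rank index is at least $3$. The value $3$ means that the ideal of $X$ is generated by equations of the form $XZ-Y^2$, that is, by cones over plane conics.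

The twisted cubic $[s^3:s^2t:st^2:t^3]$ shows what can be hoped for, and it contains the idea of our proof. Its ideal is generated by
\[
Q_1=x_0x_2-x_1^2,\qquad Q_2=x_1x_3-x_2^2,\qquad Q_3=x_0x_3-x_1x_2 .
\]
The quadrics $Q_1$ and $Q_2$ have rank $3$; they are the cones over the curve with vertices $[0:0:0:1]$ and $[1:0:0:0]$, two points of the curve. The quadric $Q_3$ has rank $4$. Both cones contain the secant line $x_1=x_2=0$ through their vertices and $Q_3$ does not, so two cones are one dimension short. A third point of the curve supplies the missing dimension: the cone with vertex $[1:-1:1:-1]$ is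
\[
(x_0+x_1)(x_2+x_3)-(x_1+x_2)^2=Q_1+Q_2+Q_3 .
\]
Three cones with vertex on the curve span the space of quadrics, and the rank index of the twisted cubic is $3$.

\subsection*{Projections of rational normal curves}
Put $d=r+1$ and let
\[
\tilde{\mathcal{C}}=\{[s^d:s^{d-1}t:\cdots:t^d]\ :\ [s:t]\in\mathbb{P}^1\}\subset\mathbb{P}^{d}
\]
be the rational normal curve of degree $d$. For $k\ge1$ let $\tilde{\mathcal{C}}^k$ be the $k$-th join of $\tilde{\mathcal{C}}$ with itself, the closure of the union of the $(k-1)$-dimensional linear spaces spanned by general collections of $k$ points of $\tilde{\mathcal{C}}$. The \emph{rank} of $p\in\mathbb{P}^{d}$ is $\operatorname{rank}_{\tilde{\mathcal{C}}}(p)=\min\{k: p\in\tilde{\mathcal{C}}^k\}$. Let $\pi_p:\mathbb{P}^{d}\dashrightarrow\mathbb{P}^r$ be the projection from $p$, let $\mathcal{C}_p$ be the closure of $\pi_p(\tilde{\mathcal{C}})$, and let $I(p)$ be the space of quadratic forms vanishing on $\mathcal{C}_p$.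

Low rank of $p$ can be an obstruction. The quartic $[s^4:s^3t:st^3:t^4]$ in $\mathbb{P}^3$ is the projection from $[0:0:1:0:0]$, a point of rank $3$ (Example~\ref{ex:coord}). Among the ten pairwise sums of the exponents $0,1,3,4$ the only coincidence is $0+4=1+3$, so the curve lies on the single quadric $y_0y_3-y_1y_2$, of rank $4$. In general, if $p$ has rank $3$ then all quadrics through $\mathcal{C}_p$ contain a common line, and the ideal of $\mathcal{C}_p$ is not generated by quadrics (Lemma~\ref{lem:trisecant}).

Suppose now that $\operatorname{rank}_{\tilde{\mathcal{C}}}(p)\ge4$, which is the setting of \cite[Theorem~1.1]{JMP}. Then $\mathcal{C}_p$ is a smooth rational curve of degree $r+1$, and the following is known: the ideal of $\mathcal{C}_p$ is generated by quadrics; $\operatorname{rank-index}(\mathcal{C}_p)\le4$; and $\operatorname{rank-index}(\mathcal{C}_p)=3$ when $p=p_c$ is the $c$-th coordinate point, $3\le c\le r-2$. So the rank index is $3$ or $4$, and the coordinate points suggest the value $3$. The question, which comes from \cite{JMP}, is whether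 $\operatorname{rank-index}(\mathcal{C}_p)=3$ for every $p$ of rank at least $4$. We show that it is.

\subsection*{Results}
Let $S=\mathbb{K}[s,t]$. We identify the linear forms on $\mathbb{P}^d$ with $S_d$ through $x_i=s^{d-i}t^i$. Then a point of $\mathbb{P}^d$ is a nonzero functional $p\in S_d^*$ up to scalar, and $\tilde{\mathcal{C}}$ consists of the evaluations $\mathrm{ev}_z$, $z\in\mathbb{P}^1$. (We fix a representative in $\mathbb{K}^2$ of each $z\in\mathbb{P}^1$ that we use.) The linear forms on $\mathbb{P}^r$ are those that vanish at $p$, namely $V_p=\ker p\subset S_d$, of dimension $d$. A quadratic form vanishes on $\mathcal{C}_p$ exactly when its pullback to $\mathbb{P}^1$ is zero, so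
\[
I(p)=\ker\bigl(\operatorname{Sym}^2V_p\to S_{2d}\bigr).
\]

\begin{theorem}\label{thm:main}
Let $\operatorname{rank}_{\tilde{\mathcal{C}}}(p)\ge4$. Then $I(p)$ is spanned by quadrics of rank $3$. More precisely, it is spanned by quadrics
\[
(ha^2)(hb^2)-(hab)^2 ,
\]
where $a,b$ are linearly independent binary forms of the same degree $m\le2$, the form $h\ne0$ has degree $d-2m$, and $ha^2,hab,hb^2\in V_p$ are read as linear forms on $\mathbb{P}^r$. Consequently $\operatorname{rank-index}(\mathcal{C}_p)=3$.
\end{theorem}

The bound on $m$ cannot be lowered.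

\begin{proposition}\label{prop:optimal}
In Theorem~\ref{thm:main}, the quadrics with $m=1$ never span $I(p)$.
\end{proposition}

The spanning question makes sense for every center $p$. If $p$ has rank $3$ and $d\ge5$, there is a cubic form $f$, unique up to scalar, with $fS_{d-3}\subset V_p$ (Section~\ref{sec:ann}); we call it the \emph{cubic of $p$}.

\begin{theorem}\label{thm:class}
Let $d\ge4$, let $p\in\mathbb{P}^{d}$ be any point and $k=\operatorname{rank}_{\tilde{\mathcal{C}}}(p)$. Then $I(p)$ is spanned by quadrics of rank at most $3$, except exactly when $k=3$ and either $d=4$, or $d\ge5$ and the cubic of $p$ has a multiple root. Consequently, for $r\ge3$ and any $p$: if the ideal of $\mathcal{C}_p$ is generated by quadrics, then $\operatorname{rank-index}(\mathcal{C}_p)=3$.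
\end{theorem}

For $d\ge5$ the exceptional points are limits of points with $k=3$ and squarefree cubic, namely of general points on planes through three points of $\tilde{\mathcal{C}}$, and $\dim I(p)$ is the same for all points of rank $3$ (Lemma~\ref{lem:dim}). So being spanned by rank $3$ quadrics can be lost under specialization, and a proof of Theorem~\ref{thm:main} has to handle every $p$, not only a general one.

\subsection*{Method}
A quadric through $\mathcal{C}_p$ that is singular at a point of $\mathcal{C}_p$ is a cone over a quadric of the same rank through the projection of $\mathcal{C}_p$ from that point, and this projection is a curve $\mathcal{C}_{p'}$ with $d$ lowered by one. As for the twisted cubic, the cones at two points span a hyperplane in $I(p)$, and a third point gives the rest (Section~\ref{sec:cones}). This rests on a dimension count (Section~\ref{sec:forms}) and on control of the rank of $p'$ (Section~\ref{sec:ann}). Rank at least $4$ forces $d\ge6$, so the descent must leave the class of Theorem~\ref{thm:main}. It ends at $d=5$ and rank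 $3$ with a squarefree cubic, where four quadrics are written down by hand (Section~\ref{sec:quintic}). Section~\ref{sec:induction} proves Theorem~\ref{thm:main}, and Section~\ref{sec:class} treats the remaining cases of Theorem~\ref{thm:class}.

\section{The annihilator of a point}\label{sec:ann}

The rank of $p$ is defined through a closure, which is awkward to follow under projection. We replace it by an invariant of an ideal. For $p\in S_d^*$ and $h\in S_e$ with $e\le d$, define $hp\in S_{d-e}^*$ by $(hp)(u)=p(hu)$, and put $hp=0$ for $e>d$. For $p\ne0$ let $\operatorname{Ann}(p)\subset S$ be the homogeneous ideal spanned by the forms $h$ with $hp=0$, and let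
\[
k(p)=\min\{e:\operatorname{Ann}(p)_e\ne0\}.
\]
Thus $h\in\operatorname{Ann}(p)_e$ means $hS_{d-e}\subset V_p$, and $\operatorname{Ann}(p)_e\neq0$ exactly when $e\ge k(p)$.

The structure of $\operatorname{Ann}(p)$ is described by the following theorem of Sylvester; see \cite[Theorem~1.44]{IK}.

\begin{theorem}\label{thm:sylv}
Let $0\ne p\in S_d^*$ and $k=k(p)$. Then $\operatorname{Ann}(p)=(f,g)$ with $f,g$ coprime and $\deg f=k\le\deg g=d+2-k$.
\end{theorem}

Hence $2k\le d+2$, and comparing degrees with $\deg g$ gives the two facts that we use.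
\begin{itemize}
\item[(S1)] $\operatorname{Ann}(p)_e=fS_{e-k}$ for $e\le d+1-k$. In particular $\operatorname{Ann}(p)_k=\mathbb{K}f$ if $2k\le d+1$.
\item[(S2)] If $2k=d+2$, then $\operatorname{Ann}(p)_k=\langle f,g\rangle$ is a pencil of forms without a common root.
\end{itemize}
We also use that the evaluations at $e\le n+1$ distinct points are linearly independent on $S_n$: for each of the points there is a form of degree $n$ vanishing at the others and not at it.

\begin{lemma}\label{lem:rank}
For $d\ge2$ and $0\neq p\in S_d^*$ we have $\operatorname{rank}_{\tilde{\mathcal{C}}}(p)=k(p)$. In particular, rank at least $4$ forces $d\ge6$.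
\end{lemma}

\begin{proof}
Fix $1\le e\le d$ and let $\Gamma$ be the closed set of pairs $([f],[q])\in\mathbb{P}(S_e)\times\mathbb{P}(S_d^*)$ with $q(fS_{d-e})=0$. The fiber over $[f]$ is the projectivization of $(fS_{d-e})^\perp$, which has dimension $(d+1)-(d-e+1)=e$ for every $f$. So $\Gamma$ is a $\mathbb{P}^{e-1}$-bundle over $\mathbb{P}(S_e)$; it is irreducible, and the part of $\Gamma$ over any nonempty open subset of $\mathbb{P}(S_e)$ is dense. If $f$ is squarefree, the evaluations at its $e$ roots are independent and kill $fS_{d-e}$, so the fiber is the span of the corresponding $e$ points of $\tilde{\mathcal{C}}$. The image of $\Gamma$ in $\mathbb{P}(S_d^*)$ is closed, hence equal to the closure of the union of the spans of $e$ general points, which is $\tilde{\mathcal{C}}^e$. By definition this image is $\{q:k(q)\le e\}$. Since $k(p)\le(d+2)/2\le d$, the least $e$ with $p\in\tilde{\mathcal{C}}^e$ is $k(p)$. Finally $8\le 2k(p)\le d+2$ gives $d\ge6$.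
\end{proof}

For $k(p)=3$ and $d\ge5$, (S1) gives $\operatorname{Ann}(p)_3=\mathbb{K}f$, and $f$ is the cubic of $p$.

\begin{example}\label{ex:coord}
The coordinate point $p_c$ is the functional that reads off the coefficient of $s^{d-c}t^c$. The monomial $s^it^j$ sends it to the coefficient of $s^{d-c-i}t^{c-j}$, which is zero exactly when $i>d-c$ or $j>c$; the nonzero functionals obtained from distinct monomials of one degree are independent. So $\operatorname{Ann}(p_c)=(s^{d-c+1},t^{c+1})$ and $k(p_c)=\min(c,d-c)+1$. This is at least $4$ exactly when $3\le c\le d-3=r-2$, and it is $3$ for $d=4$, $c=2$.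
\end{example}

Let $k(p)\ge2$ and let $\ell$ be a linear form with root $z$. Then $\mathrm{ev}_z$ is not proportional to $p$, so its restriction to $V_p$ is a point $\bar z$ of $\mathcal{C}_p$. Multiplication by $\ell$ maps $V_{\ell p}$ isomorphically onto $V_p\cap\ell S_{d-1}$, the space of linear forms on $\mathbb{P}^r$ vanishing at $\bar z$. So $\mathcal{C}_{\ell p}$ is the projection of $\mathcal{C}_p$ from $\bar z$, and the next lemma tracks the rank under such a projection.

\begin{lemma}\label{lem:ell}
Let $0\ne p\in S_d^*$ with $k=k(p)\ge2$, and let $\ell\ne0$ be a linear form.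
\begin{enumerate}
\item[(a)] $\ell p\ne0$, $\operatorname{Ann}(\ell p)=\{h:\ell h\in\operatorname{Ann}(p)\}\supset\operatorname{Ann}(p)$, and $k-1\le k(\ell p)\le k$.
\item[(b)] If $2k\le d+1$, $\operatorname{Ann}(p)_k=\mathbb{K}f$ and $\ell\nmid f$, then $k(\ell p)=k$. If moreover $2k\le d$, then $\operatorname{Ann}(\ell p)_k=\mathbb{K}f$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\ell p\ne0$ because $\operatorname{Ann}(p)_1=0$, and $h(\ell p)=(\ell h)p$ gives the rest of (a). In (b), if $h\in\operatorname{Ann}(\ell p)_{k-1}$ then $\ell h\in\mathbb{K}f$, and $\ell\nmid f$ forces $h=0$; so $k(\ell p)=k$. If $2k\le(d-1)+1$, then (S1) for $\ell p\in S_{d-1}^*$ says that $\operatorname{Ann}(\ell p)_k$ is one-dimensional, and it contains $f$.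
\end{proof}

\section{Quadrics as symmetric forms on $\mathbb{P}^1\times\mathbb{P}^1$}\label{sec:forms}

A quadric is determined by the values of its bilinear form on pairs of points of the curve, since these points span the space. This turns quadrics into polynomials in two sets of binary variables, where divisibility arguments apply.

Let $x=(x_0,x_1)$ and $y=(y_0,y_1)$. Identify $S_d\otimes S_d$ with the polynomials $F(x,y)$ of bidegree $(d,d)$ by $u\otimes v=u(x)v(y)$, and $\operatorname{Sym}^2S_d$ with the symmetric ones by $uv\mapsto\frac12\bigl(u(x)v(y)+v(x)u(y)\bigr)$. The bilinear form of $F$ takes the value $F(z,w)$ on $(\mathrm{ev}_z,\mathrm{ev}_w)$, and the multiplication map to $S_{2d}$ is $F\mapsto F(x,x)$. For $\lambda\in S_d^*$ we write $\lambda_xF\in S_d$ for the form in $y$ obtained by applying $\lambda$ in the variable $x$. Put $[xy]=x_0y_1-x_1y_0$.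

\begin{lemma}\label{lem:sym}
A symmetric $F$ of bidegree $(d,d)$ satisfies $F(x,x)=0$ if and only if $F=[xy]^2G$ with $G$ symmetric of bidegree $(d-2,d-2)$. It lies in $\operatorname{Sym}^2V_p$ if and only if $p_xF=0$, and then its rank as a quadric in $\mathbb{P}^r$ equals its rank in $\operatorname{Sym}^2S_d$. Hence
\begin{equation}\label{eq:I}
I(p)=\{[xy]^2G\ :\ G\in\operatorname{Sym}^2S_{d-2},\ p_x([xy]^2G)=0\}.
\end{equation}
\end{lemma}

\begin{proof}
If $F(x,x)=0$, then $F(x,\lambda x)=\lambda^dF(x,x)=0$, so $F$ vanishes on the zero set of the irreducible polynomial $[xy]$, and $F=[xy]F'$. Now $F'$ is antisymmetric, so $F'(x,x)=0$ and $F'=[xy]G$ with $G$ symmetric. For the second claim take a basis $v_1,\dots,v_d$ of $V_p$ and $v_0$ with $p(v_0)=1$, and write $F=\sum c_{ij}v_i(x)v_j(y)$ with $(c_{ij})$ symmetric. Then $p_xF=\sum_jc_{0j}v_j(y)$ vanishes exactly when row and column $0$ of the matrix vanish.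
\end{proof}

\subsection*{Quadrics of rank three}
For linearly independent $a,b\in S_m$, $m\ge1$, and $0\ne h\in S_{d-2m}$ put
\[
F_{h;a,b}=h(x)h(y)\bigl(a(x)b(y)-a(y)b(x)\bigr)^2 .
\]
A change of basis of the pencil $W=\langle a,b\rangle$ multiplies $F_{h;a,b}$ by the square of the determinant, so up to scalar $F_{h;a,b}$ depends only on $h$ and $W$. We call $m$ the \emph{pencil degree}. For $m=1$ we have $W=S_1$ and $F_{h;s,t}=[xy]^2h(x)h(y)$. A subspace $W$ is \emph{isotropic} for a symmetric bilinear form $\beta$ if $\beta(W,W)=0$.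

\begin{lemma}\label{lem:rank3}
\begin{enumerate}
\item[(a)] $F_{h;a,b}$ is the quadric $2\bigl((ha^2)(hb^2)-(hab)^2\bigr)$ and has rank $3$. It lies in $I(p)$ if and only if $\langle a,b\rangle$ is isotropic for the form $\beta_h(u,v)=p(huv)$ on $S_m$. For $m=1$ this means $h\in\operatorname{Ann}(p)_{d-2}$.
\item[(b)] $I(p)$ contains no nonzero element of rank at most $2$, and every element of rank $3$ is a scalar multiple of some $F_{h;a,b}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $X=ha^2$, $Y=hab$, $Z=hb^2$, expanding the square gives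
\[
F_{h;a,b}=X(x)Z(y)+Z(x)X(y)-2Y(x)Y(y),
\]
which is $2(XZ-Y^2)$. The forms $X,Y,Z$ are independent, because a relation among $a^2,ab,b^2$ factors as a vanishing product of two nonzero elements of $\langle a,b\rangle$. So the rank is $3$. The form vanishes on the diagonal, and $p_xF_{h;a,b}=p(X)Z+p(Z)X-2p(Y)Y$ is zero exactly when $p(X)=p(Y)=p(Z)=0$. For $m=1$ this reads $p(hS_2)=0$.

(b) A nonzero quadric of rank at most $2$ is $XY$ with $0\neq X,Y\in V_p$, and $XY\ne0$ in $S$. A quadric of rank $3$ is $XZ-Y^2$ with $X,Y,Z\in V_p$ independent; it lies in $I(p)$ when $XZ=Y^2$ in $S$. Let $h=\gcd(X,Z)$, $X=hA$, $Z=hB$. Then $h^2AB=Y^2$, so $h\mid Y$ and $AB=(Y/h)^2$. Since $A,B$ are coprime, each is a square: $A=a^2$, $B=b^2$, and $Y=hab$ after a change of sign of $b$. The forms $a,b$ are independent because $X,Z$ are.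
\end{proof}

Geometrically, the vertex $X=Y=Z=0$ passes through the points $\bar z$ with $h(z)=0$, and projection from the vertex maps the curve onto a conic by $[a^2:ab:b^2]$. Pencil degree $2$ leads to forms on the three-dimensional space $S_2$, where isotropic planes are rare.

\begin{lemma}\label{lem:iso}
Let $\beta$ be a symmetric bilinear form on a three-dimensional space $E$ with radical $R=\{u:\beta(u,E)=0\}$. If $R=0$, there is no isotropic plane. If $\dim R=1$, there are exactly two, and both contain $R$.
\end{lemma}

\begin{proof}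
For a nondegenerate form on an $n$-dimensional space an isotropic $W$ lies in $W^\perp$, so $2\dim W\le n$. This settles $R=0$. If $\dim R=1$, an isotropic plane has an isotropic image of dimension at most $1$ in $E/R$, so it is the preimage of an isotropic line; and a nondegenerate binary quadratic form has exactly two isotropic lines.
\end{proof}

\subsection*{The number of quadrics}
We need $\dim I(p)$ for every $p$, not only for general $p$. It is $\binom{d+1}2$ minus the dimension of the image $V_p\cdot V_p\subset S_{2d}$. To find the image we study a functional $\lambda$ that kills it, and the point is that Theorem~\ref{thm:sylv} applies to $\lambda$ as well. Put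
\[
\delta(d)=\binom{d+1}2-(2d+1)=\frac{d^2-3d-2}{2},
\]
so that $\delta(4)=1$, $\delta(5)=4$, $\delta(6)=8$ and $\delta(d)+1=d(d-3)/2$.

\begin{lemma}\label{lem:dim}
If $k(p)\ge3$, then $\dim I(p)=\delta(d)$. If $k(p)=2$ and $d\ge3$, then $\dim I(p)=\delta(d)+1$.
\end{lemma}

\begin{proof}
Let $V=V_p$ and $k(p)\geq2$. Let $0\ne\lambda\in S_{2d}^*$ kill $V\cdot V$. For $v\in V$ the functional $v\lambda\in S_d^*$ kills $V$, so $v\lambda\in\mathbb{K}p$. Hence the kernel $V'=V\cap\operatorname{Ann}(\lambda)_d$ of $v\mapsto v\lambda$ has dimension at least $d-1\ge1$. In particular $k(\lambda)\le d$, so $d\le 2d+1-k(\lambda)$, and (S1) for $\lambda$ gives $\operatorname{Ann}(\lambda)_d=f_\lambda S_{d-k(\lambda)}$. This space has dimension $d+1-k(\lambda)$ and contains $V'$, so $k(\lambda)\le2$.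

If $k(\lambda)=1$, then $\lambda$ kills $\ell S_{2d-1}$ for a linear form $\ell$ with root $z$, so $\lambda$ is a multiple of $\mathrm{ev}_z$ and $v(z)^2=0$ for all $v\in V$. Then $V=\ell S_{d-1}$ by dimension and $k(p)=1$, which is excluded. So $k(\lambda)=2$; then $V'=f_\lambda S_{d-2}$ by dimension, and $f_\lambda S_{d-2}\subset V$ means $f_\lambda\in\operatorname{Ann}(p)_2$.

If $k(p)\ge3$ this is impossible, so $V\cdot V=S_{2d}$ and $\dim I(p)=\delta(d)$.

Let $k(p)=2$ and $d\ge3$. Then $\operatorname{Ann}(p)_2=\mathbb{K}f$ by (S1), and we have shown that $(V\cdot V)^\perp$ lies in the two-dimensional space $(fS_{2d-2})^\perp$. Write $V=fS_{d-2}\oplus\mathbb{K}v$. A functional killing $fS_{2d-2}$ kills $V\cdot V$ exactly when it kills $v^2$. This condition is nontrivial unless $f\mid v^2$. If $f$ is squarefree, $f\mid v^2$ gives $f\mid v$, contrary to the choice of $v$. If $f=\ell^2$, it gives $\ell\mid v$, so $V\subset\ell S_{d-1}$ and $k(p)=1$. Hence $V\cdot V$ has codimension $1$.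
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
By Lemmas \ref{lem:rank} and~\ref{lem:rank3}, $k(p)\geq4$ and the elements of $I(p)$ of pencil degree $1$ are the $[xy]^2h(x)h(y)$ with $h\in A=\operatorname{Ann}(p)_{d-2}$. The space $A$ is the kernel of $S_{d-2}\to S_2^*$, $u\mapsto up$. This map is onto, since its transpose $S_2\to S_{d-2}^*$, $q\mapsto qp$, has kernel $\operatorname{Ann}(p)_2=0$. So $\dim A=d-4$, and these elements span a space of dimension at most $\dim\operatorname{Sym}^2A=(d-4)(d-3)/2=\delta(d)-(2d-7)<\dim I(p)$.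
\end{proof}

\section{Cones with vertex on the curve}\label{sec:cones}

For $z\in\mathbb{P}^1$ let $\ell_z$ be a linear form with root $z$. For $k(p)\ge2$ put
\[
N_z=\{F\in I(p)\ :\ F(z,y)=0\text{ identically in }y\}.
\]
These are the quadrics whose bilinear form has $\bar z$ in its radical, that is, the cones through $\mathcal{C}_p$ with $\bar z$ in the vertex.

\begin{lemma}\label{lem:cone}
Let $k(p)\ge2$. Then $N_z=\ell_z(x)\ell_z(y)\,I(\ell_zp)$. If $z\ne w$ and $\ell_z\ell_wp\ne0$, then $N_z\cap N_w=q(x)q(y)\,I(qp)$ with $q=\ell_z\ell_w$. Multiplication by $\ell_z(x)\ell_z(y)$ sends $F_{h;a,b}$ to $F_{\ell_zh;a,b}$.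
\end{lemma}

\begin{proof}
A symmetric $F$ satisfies $F(z,y)=0$ if and only if it is divisible by $\ell_z(x)$, and then by symmetry also by $\ell_z(y)$; so $F=\ell_z(x)\ell_z(y)F_1$ with $F_1$ symmetric of bidegree $(d-1,d-1)$. From $F(x,x)=\ell_z(x)^2F_1(x,x)$ and $p_xF=\ell_z(y)\,(\ell_zp)_xF_1$ we see by Lemma~\ref{lem:sym} that $F\in I(p)$ if and only if $F_1\in I(\ell_zp)$. For two points, $F$ is divisible by the four pairwise coprime forms $\ell_z(x),\ell_w(x),\ell_z(y),\ell_w(y)$, and the two identities hold with $q$ in place of $\ell_z$. The last claim is the definition of $F_{h;a,b}$.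
\end{proof}

Two points cannot be expected to suffice. Every $F\in N_z+N_w$ satisfies $F(z,w)=0$, which together with $F(z,z)=F(w,w)=0$ says that the quadric contains the secant line through $\bar z$ and $\bar w$. The dimensions show that this is the only loss. Since $\delta(d)$ is $d^2/2$ plus a linear function, its second difference is $1$, so for every constant $c$
\begin{equation}\label{eq:second}
2\bigl(\delta(d-1)+c\bigr)-\bigl(\delta(d-2)+c\bigr)=\bigl(\delta(d)+c\bigr)-1 .
\end{equation}

\begin{lemma}[three points]\label{lem:three}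
Let $k(p)\ge2$, let $Z\subset\mathbb{P}^1$ be the complement of a finite set, and let $n_1>0$ and $n_2$ be integers with $2n_1-n_2=\dim I(p)-1$. Suppose that for every $z\in Z$:
\begin{enumerate}
\item[(i)] $\dim I(\ell_zp)=n_1$;
\item[(ii)] $\ell_z\ell_wp\ne0$ and $\dim I(\ell_z\ell_wp)=n_2$ for all but finitely many $w$.
\end{enumerate}
Then there are $z_1,z_2,z_3\in Z$ with $I(p)=N_{z_1}+N_{z_2}+N_{z_3}$. In particular, if $I(\ell_zp)$ is spanned by forms $F_{h;a,b}$ of pencil degree at most $2$ for every $z\in Z$, then so is $I(p)$.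
\end{lemma}

\begin{proof}
We choose the third point first. Take $z_3\in Z$ and $0\ne F_1\in I(\ell_{z_3}p)$, which is possible as $n_1>0$. Only finitely many $\ell_z(x)$ divide $F_1$, so there is $z_1\in Z\setminus\{z_3\}$ with $F_1(z_1,y)\not\equiv0$. Then choose $z_2\in Z\setminus\{z_1,z_3\}$ with $F_1(z_1,z_2)\ne0$ such that (ii) holds for $(z,w)=(z_1,z_2)$; this excludes finitely many points. By Lemma~\ref{lem:cone},
\[
\dim(N_{z_1}+N_{z_2})=2n_1-n_2=\dim I(p)-1 .
\]
All elements of $N_{z_1}+N_{z_2}$ vanish at $(z_1,z_2)$, while $\ell_{z_3}(x)\ell_{z_3}(y)F_1\in N_{z_3}$ does not. So the three spaces span $I(p)$. The last statement follows from Lemma~\ref{lem:cone}.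
\end{proof}

\begin{example}\label{ex:sextic}
The smallest degree in Theorem~\ref{thm:main} is $d=6$. Take $p=p_3$, so that $\mathcal{C}_p$ is the sextic $[s^6:s^5t:s^4t^2:s^2t^4:st^5:t^6]$ in $\mathbb{P}^5$ and $\operatorname{Ann}(p)=(s^4,t^4)$. For $\ell=t-\zeta s$ with $\zeta\ne0$, Lemma~\ref{lem:ell}(a) gives $k(\ell p)\geq3$ and shows that $\operatorname{Ann}(\ell p)_3$ consists of the cubics $h$ with $\ell h\in\langle s^4,t^4\rangle$. So $k(\ell p)=3$, with cubic $f=(t^4-\zeta^4s^4)/\ell$, and $k(\ell\ell'p)=3$ for $\ell'\nmid f$ by Lemma~\ref{lem:ell}(b). The dimensions are $8,4,1$, and $4+4-1=8-1$. Thus $I(p)$ is the sum of three four-dimensional spaces $I(\ell p)$ belonging to quintics in $\mathbb{P}^4$ with center of rank $3$. Their cubics have three distinct roots. For $\ell=t$ the cubic is $t^3$, and we shall see that this quintic would be useless.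
\end{example}

\section{Centers of rank three and quintics in $\mathbb{P}^4$}\label{sec:quintic}

Example~\ref{ex:sextic} leads to centers of rank $3$. Their geometry is governed by one line.

\begin{lemma}\label{lem:trisecant}
Let $k(p)=3$ and $0\ne f\in\operatorname{Ann}(p)_3$. Then the linear forms $fS_{d-3}\subset V_p$ define a line $L\subset\mathbb{P}^r$, and every quadric in $I(p)$ contains $L$. The ideal of $\mathcal{C}_p$ is not generated by quadrics.
\end{lemma}

\begin{proof}
Here $d\ge4$ since $6\le d+2$. The subspace $fS_{d-3}$ has dimension $d-2$, so $\bar V=V_p/fS_{d-3}$ is two-dimensional; it is the space of linear forms on the line $L$. Multiplication induces a map $\mu:\operatorname{Sym}^2\bar V\to S_{2d}/fS_{2d-3}$, and the restriction to $L$ of a quadric in $I(p)$ lies in $\ker\mu$. We show that $\mu$ is injective. A binary quadratic form factors, so an element of $\ker\mu$ is $\bar u\bar v$ with $u,v\in V_p$ and $f\mid uv$. Then one of $u,v$, say $u$, is divisible by a quadratic factor $e$ of $f$. Since $e\notin\operatorname{Ann}(p)$, the space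 $V_p\cap eS_{d-2}$ has dimension $d-2$; it contains $fS_{d-3}$ and hence equals it. So $\bar u=0$.

If the ideal were generated by $I(p)$, then $\mathcal{C}_p$ would contain $L$; but $\mathcal{C}_p$ is an irreducible nondegenerate curve in $\mathbb{P}^r$ with $r\ge3$.
\end{proof}

The line $L$ contains $\bar w$ for each root $w$ of $f$. Distinct roots give distinct points, since otherwise $p$ would be a combination of two evaluations and $k(p)\le2$. So for squarefree $f$ the line $L$ meets $\mathcal{C}_p$ in three distinct points. Although such curves are not cut out by quadrics, the statement about the span of $I(p)$ still makes sense for them, and this is what allows the induction.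

Let now $d=5$ and $k(p)=3$, with cubic $f$; then $\dim I(p)=4$. Lemma~\ref{lem:rank3} lists all rank $3$ elements. Pencil degree $1$ gives only $F_0=F_{f;s,t}$. In pencil degree $2$ the form $h$ is linear, and the radical of $\beta_h$ on $S_2$ is $\{u:hu\in\operatorname{Ann}(p)_3=\mathbb{K}f\}$. By Lemma~\ref{lem:iso} there is no isotropic plane if $h\nmid f$, and there are two, both containing $f/h$, if $h\mid f$. So besides $F_0$ there are at most two rank $3$ quadrics for each root of $f$. With few roots there are too few quadrics: if $f=\ell^3$, then $h=\ell$, one of the two planes is $\ell S_1$, and it gives $F_{\ell;\ell s,\ell t}=F_0$ again, so at most two rank $3$ quadrics exist in a four-dimensional space. With three roots, one quadric for each root together with $F_0$ has the right count.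

\begin{example}\label{ex:quintic}
Let $p=[0:1:1:1:1:0]$, that is, $p(u)=u(1,1)-u(1,0)-u(0,1)$. For a quadratic form $q$, the functional $qp$ is a combination of three independent evaluations on $S_3$ with coefficients $\pm$ the values of $q$, so $qp=0$ forces $q=0$. Thus $k(p)=3$, with $f=st(s-t)$. A basis of $V_p$ is
\[
y_0=s^5,\quad y_1=fs^2,\quad y_2=fst,\quad y_3=ft^2,\quad y_4=t^5,
\]
and $L$ is the line $y_1=y_2=y_3=0$. For $h=t$ we have $\beta_h(b,b)=b(1,1)^2-b(0,1)^2$, so $b=t^2$ is isotropic; with $a=f/h=s(s-t)$ we get $ha^2=y_1-y_2$, $hab=y_3$, $hb^2=y_4$. For $h=s$ we take $a=t(s-t)$, $b=s^2$ and get $y_2-y_3$, $y_1$, $y_0$. For $h=s-t$ we have $\beta_h(b,b)=b(0,1)^2-b(1,0)^2$; we take $a=st$, $b=s^2+t^2$ and get $ha^2=y_2$, $hab=y_1+y_3$ and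
\[
hb^2=s^5-s^4t+2s^3t^2-2s^2t^3+st^4-t^5=y_0-y_1+y_2-y_3-y_4 .
\]
The four quadrics of rank $3$ are
\begin{gather*}
y_1y_3-y_2^2,\qquad (y_1-y_2)y_4-y_3^2,\qquad (y_2-y_3)y_0-y_1^2,\\
y_2(y_0-y_1+y_2-y_3-y_4)-(y_1+y_3)^2 .
\end{gather*}
The monomial $y_1y_4$ occurs only in the second, $y_0y_3$ only in the third, and $y_0y_2$ only in the third and fourth. So they are independent and form a basis of $I(p)$.
\end{example}

\begin{proposition}\label{prop:base}
Let $d=5$, $k(p)=3$, and let the cubic $f$ of $p$ be squarefree. Then $I(p)$ has a basis of four forms $F_{h;a,b}$ of pencil degree at most $2$.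
\end{proposition}

\begin{proof}
Write $f=m_1m_2m_3$ with $m_i$ linear with distinct roots $w_i$, and put $g_i=f/m_i$. Thus $g_i(w_i)\ne0$ and $g_i(w_j)=0$ for $j\ne i$, so the $g_i$ are independent. The space $(fS_2)^\perp\subset S_5^*$ is three-dimensional and spanned by the $\mathrm{ev}_{w_i}$, so $p=\sum c_i\,\mathrm{ev}_{w_i}$. Each $c_i$ is nonzero, for otherwise $g_i\in\operatorname{Ann}(p)_2=0$.

Let $\{i,j,j'\}=\{1,2,3\}$. On $S_2$,
\[
\beta_{m_i}(u,v)=c_jm_i(w_j)\,u(w_j)v(w_j)+c_{j'}m_i(w_{j'})\,u(w_{j'})v(w_{j'}),
\]
with both coefficients nonzero. Choose $b_i\in S_2$ with $b_i(w_j)=1$ and $b_i(w_{j'})^2=-c_jm_i(w_j)/\bigl(c_{j'}m_i(w_{j'})\bigr)$. Then $\beta_{m_i}(b_i,b_i)=0$, the form $b_i$ is nonzero at $w_j$ and at $w_{j'}$, and $g_i$ vanishes at both points and so lies in the radical. Hence $\langle g_i,b_i\rangle$ is an isotropic plane and $F_i=F_{m_i;g_i,b_i}\in I(p)$ for $i=1,2,3$. Also $F_0=F_{f;s,t}\in I(p)$.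

To prove independence we test singularity at the three points $\bar w_j$. We have $F_0(w_j,y)=0$ and $F_j(w_j,y)=0$, because $f$ and $m_j$ vanish at $w_j$. For $i\ge1$, $i\neq j$, the vanishing $g_i(w_j)=0$ gives
\[
F_i(w_j,y)=m_i(w_j)b_i(w_j)^2\,m_i(y)g_i(y)^2=c_{ij}\,f(y)g_i(y),\qquad c_{ij}=m_i(w_j)b_i(w_j)^2\ne0 .
\]
If $\sum_{i=0}^3\lambda_iF_i=0$, then setting $x=w_j$ gives $\sum\lambda_ic_{ij}fg_i=0$, summed over $i\ge1$, $i\ne j$, so these $\lambda_i$ vanish. The choices $j=1$ and $j=2$ give $\lambda_1=\lambda_2=\lambda_3=0$, and then $\lambda_0=0$. Since $\dim I(p)=\delta(5)=4$, the forms $F_0,\dots,F_3$ are a basis.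
\end{proof}

\section{The induction}\label{sec:induction}

We need a class of points that contains all $p$ with $k(p)\ge4$, is stable under $p\mapsto\ell p$ for almost all $\ell$, and for $d=5$ is covered by Proposition~\ref{prop:base}. For $d\ge5$, call $0\neq p\in S_d^*$ \emph{good} if $k(p)\ge4$, or if $k(p)=3$ and the cubic of $p$ is squarefree.

\begin{lemma}\label{lem:good}
Let $d\ge6$ and let $p\in S_d^*$ be good.
\begin{enumerate}
\item[(a)] $\ell_zp$ is good for all but finitely many $z$.
\item[(b)] If $\ell_zp$ is good, then $k(\ell_z\ell_wp)\ge3$ for all but finitely many $w$.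
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k=k(p)$; recall $2k\le d+2$. If $2k\le d+1$, let $\operatorname{Ann}(p)_k=\mathbb{K}f$ and $\ell\nmid f$. Then $k(\ell p)=k$ by Lemma~\ref{lem:ell}(b), which suffices for $k\ge4$; for $k=3$ we have $6\le d$, so $\ell p$ has the same squarefree cubic $f$. If $2k=d+2$ and $k\ge5$, then $k(\ell p)\ge4$ for every $\ell$ by Lemma~\ref{lem:ell}(a).

Since $d\ge 6$, the only remaining case is $k=4$, $d=6$, where the rank drops as in Example~\ref{ex:sextic}. By (S2), $\operatorname{Ann}(p)_4=\langle f,g\rangle$ with $f,g$ coprime quartics. For each $z$ there is a unique member $q_z$ of this pencil, up to scalar, that vanishes at $z$. By Lemma~\ref{lem:ell}(a), $k(\ell_zp)\ge3$ and $\operatorname{Ann}(\ell_zp)_3$ is spanned by $q_z/\ell_z$. So it is enough to show that only finitely many members of the pencil have a multiple root: if $z$ is a root of none of them, then $q_z$ and $q_z/\ell_z$ are squarefree. If $\alpha f+\beta g$ has a multiple root at $w$, both its partial derivatives vanish at $w$, so $J=f_sg_t-f_tg_s$ vanishes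 at $w$; and $w$ determines the member. It remains to see that $J\ne0$. Euler's formula $sf_s+tf_t=4f$, and the same for $g$, give $tJ=4(f_sg-fg_s)$. If $J=0$, then $f\mid f_s$ by coprimality, so $f_s=0$ and then $g_s=0$. In characteristic $0$ this makes $f$ and $g$ multiples of $t^4$, a contradiction.

(b) Put $p'=\ell_zp\in S_{d-1}^*$. If $k(p')\ge4$, then $k(\ell_wp')\ge3$ for every $w$. If $k(p')=3$, then $6\le(d-1)+1$, and Lemma~\ref{lem:ell}(b) gives $k(\ell_wp')=3$ when $w$ is not a root of the cubic of $p'$.
\end{proof}

\begin{proposition}\label{prop:good}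
If $d\ge5$ and $p\in S_d^*$ is good, then $I(p)$ is spanned by forms $F_{h;a,b}$ of pencil degree at most $2$.
\end{proposition}

\begin{proof}
Induction on $d$. For $d=5$ we have $2k(p)\le7$, so $k(p)=3$ and Proposition~\ref{prop:base} applies. Let $d\ge6$ and let $Z$ be the set of $z$ with $\ell_zp$ good; its complement is finite by Lemma~\ref{lem:good}(a). By Lemmas \ref{lem:dim} and~\ref{lem:good}(b), the hypotheses of Lemma~\ref{lem:three} hold with $n_1=\delta(d-1)\ge4$ and $n_2=\delta(d-2)$, and $2n_1-n_2=\delta(d)-1=\dim I(p)-1$ by \eqref{eq:second}. The induction hypothesis applies to $\ell_zp$ for $z\in Z$, and Lemma~\ref{lem:three} concludes.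
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:rank}, $k(p)\ge4$ and $d\ge6$, so $p$ is good. Proposition~\ref{prop:good} and Lemma~\ref{lem:rank3}(a) give the spanning statement. The ideal of $\mathcal{C}_p$ is generated by $I(p)$, as recalled in the introduction; this is the second use of the hypothesis on the rank. So $\mathcal{C}_p$ satisfies $\mathrm{QR}(3)$, and its rank index, being at least $3$, equals $3$.
\end{proof}

\section{The classification}\label{sec:class}

Let $d\ge4$ and $k=k(p)$. Proposition~\ref{prop:good} covers $k\ge4$ and also $k=3$, $d\ge5$ with squarefree cubic. We treat $k\le2$, where spanning holds, and then the two exceptional cases.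

\begin{proposition}\label{prop:small}
If $d\ge4$ and $k\le2$, then $I(p)$ is spanned by forms $F_{h;a,b}$ of pencil degree at most $2$.
\end{proposition}

\begin{proof}
Let $k=1$. Then $V_p=\ell S_{d-1}$, so $\operatorname{Sym}^2V_p=\ell(x)\ell(y)\operatorname{Sym}^2S_{d-1}$, and Lemma~\ref{lem:sym} gives $I(p)=\ell(x)\ell(y)[xy]^2\operatorname{Sym}^2S_{d-3}$. A symmetric square is spanned by squares, since $4uv=(u+v)^2-(u-v)^2$. So $I(p)$ is spanned by the forms $\ell(x)\ell(y)[xy]^2h(x)h(y)=F_{\ell h;s,t}$.

Let $k=2$, so that $\operatorname{Ann}(p)_2=\mathbb{K}f$ by (S1). We use induction on $d$. For $d=4$ we have $\dim I(p)=2$ and $F_0=F_{f;s,t}\in I(p)$. The form $\beta_1(u,v)=p(uv)$ on $S_2$ has radical $\mathbb{K}f$, so by Lemma~\ref{lem:iso} there are two isotropic planes $\langle f,b\rangle$, each giving $F_{1;f,b}\in I(p)$. Suppose $F_{1;f,b}\in\mathbb{K}F_0$. Setting $x=w$ for a root $w$ of $f$ gives $b(w)^2f(y)^2=0$, so $b$ vanishes at every root of $f$. If $f$ is squarefree, this contradicts $b\notin\mathbb{K}f$. If $f=\ell^2$, it forces $\langle f,b\rangle=\ell S_1$,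 which holds for at most one of the two planes. In both cases some $F_{1;f,b}$ is independent of $F_0$, and the two span $I(p)$.

For $d\ge5$ let $Z$ be the complement of the roots of $f$. For $z,w\in Z$, Lemma~\ref{lem:ell}(b) gives $k(\ell_zp)=2$ with $\operatorname{Ann}(\ell_zp)_2=\mathbb{K}f$, as $4\le d$, and then $k(\ell_z\ell_wp)=2$, as $4\le(d-1)+1$. Since $d-2\ge3$, Lemma~\ref{lem:dim} applies to all three functionals. So Lemma~\ref{lem:three} holds with $n_1=\delta(d-1)+1>0$ and $n_2=\delta(d-2)+1$, by \eqref{eq:second} with $c=1$.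
\end{proof}

\begin{proposition}\label{prop:quartic}
If $d=4$ and $k=3$, then $\dim I(p)=1$ and $I(p)$ contains no nonzero element of rank at most $3$.
\end{proposition}

\begin{proof}
The dimension is $\delta(4)=1$. By Lemma~\ref{lem:rank3}, such an element would be an $F_{h;a,b}$. Pencil degree $1$ requires $0\ne h\in\operatorname{Ann}(p)_2=0$. Pencil degree $2$ requires an isotropic plane for $p(uv)$ on $S_2$, whose radical is $\operatorname{Ann}(p)_2=0$; by Lemma~\ref{lem:iso} there is none.
\end{proof}

For a cubic with a multiple root and arbitrary $d$ we exhibit a linear functional $\psi$ that vanishes on all rank $3$ elements but not on $I(p)$. Its source is the square in $F_{h;a,b}$. In the description \eqref{eq:I}, every $G$ will vanish at the point $(w,w)$, where $w$ is the multiple root. For a rank $3$ element $G=h(x)h(y)B(x,y)^2$, so either $h(w)=0$ or $G$ vanishes at $(w,w)$ to order two, and either alternative is more than $I(p)$ requires.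

\begin{proposition}\label{prop:multiple}
Let $d\ge5$, $k=3$, and let the cubic $f$ of $p$ have a multiple root. Then the rank $3$ elements of $I(p)$ lie in a proper subspace.
\end{proposition}

\begin{proof}
A linear change of $s,t$ multiplies $[xy]$ by a scalar, so we may assume $f=st^2$ (double case) or $f=t^3$ (triple case). Set $s=1$, so that $S_e$ becomes the space of polynomials of degree at most $e$ in one variable and $[xy]^2=(x-y)^2$. Let $\varepsilon_i\in S_d^*$ be the coefficient of $t^i$, and let $n=d-2\ge3$. For $G\in\operatorname{Sym}^2S_n$ let $G_{ij}=G_{ji}$ be the coefficient of $x^iy^j$; the $G_{ij}$ with $0\le i\le j\le n$ are a basis of the dual space. The coefficients of $F=(x-y)^2G$ are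
\begin{equation}\label{eq:coef}
F_{ij}=G_{i-2,j}-2G_{i-1,j-1}+G_{i,j-2},
\end{equation}
where $G_{ij}=0$ if an index is outside $[0,n]$. For $v\in S_d^*$ put $T_v(G)=(p\otimes v)\bigl((x-y)^2G\bigr)$. By \eqref{eq:I}, $I(p)$ is identified with $J=\bigcap_v\ker T_v$. The $T_v$ form a linear space, so a functional vanishes on $J$ if and only if it equals some $T_v$. Let $U=(fS_{d-3})^\perp\subset S_d^*$, a three-dimensional space containing $p$, and $T_U=\{T_v:v\in U\}$.

\emph{Step 1: the space $T_U$ and the functional $\psi$.} In both cases \eqref{eq:coef} gives $F_{00}=F_{01}=0$ and $F_{11}=-2G_{00}$.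

In the double case $fS_{d-3}=\langle t^2,\dots,t^{d-1}\rangle$, so $U=\langle\varepsilon_0,\varepsilon_1,\varepsilon_d\rangle$ and $p=\alpha\varepsilon_0+\beta\varepsilon_1+\gamma\varepsilon_d$. Here $\beta\ne0$ and $\gamma\ne0$, since otherwise $st$ or $t^2$ would lie in $\operatorname{Ann}(p)$. From $F_{0d}=G_{0n}$, $F_{1d}=G_{1n}$, $F_{dd}=0$ we get
\[
T_{\varepsilon_0}=\gamma G_{0n},\qquad T_{\varepsilon_1}=-2\beta G_{00}+\gamma G_{1n},\qquad T_{\varepsilon_d}=\alpha G_{0n}+\beta G_{1n}.
\]
So $T_U=\langle G_{00},G_{0n},G_{1n}\rangle$. Put $\psi=G_{01}$; it is not in $T_U$ because $n\ge3$.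

In the triple case $U=\langle\varepsilon_0,\varepsilon_1,\varepsilon_2\rangle$ and $p=\alpha\varepsilon_0+\beta\varepsilon_1+\gamma\varepsilon_2$ with $\gamma\ne0$, since otherwise $t^2\in\operatorname{Ann}(p)$. From $F_{02}=G_{00}$, $F_{12}=-G_{01}$, $F_{22}=2(G_{02}-G_{11})$ we get
\[
T_{\varepsilon_0}=\gamma G_{00},\qquad T_{\varepsilon_1}=-2\beta G_{00}-\gamma G_{01},\qquad T_{\varepsilon_2}=\alpha G_{00}-\beta G_{01}+2\gamma(G_{02}-G_{11}).
\]
So $T_U=\langle G_{00},G_{01},G_{02}-G_{11}\rangle$. Put $\psi=G_{02}$, which is not in $T_U$.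

\emph{Step 2: $\psi$ vanishes on every rank $3$ element.} By Lemma~\ref{lem:rank3}, up to scalar such an element has $G=h(x)h(y)B(x,y)^2$ with $B=\bigl(a(x)b(y)-a(y)b(x)\bigr)/(x-y)$ symmetric. Let $h_0=h(0)$. Since $G_{00}\in T_U$ vanishes on $J$, we have $h_0^2B_{00}^2=0$. If $h_0=0$, then $G(0,y)=0$ and $\psi(G)=0$. If $h_0\ne0$, then $B=B_{01}(x+y)+\cdots$ and
\[
G=h_0^2B_{01}^2(x+y)^2+(\text{terms of total degree at least }3).
\]
So $G_{01}=0$, which settles the double case. In the triple case $G_{02}=h_0^2B_{01}^2$ and $G_{11}=2h_0^2B_{01}^2$, while $G_{02}=G_{11}$ on $J$; hence $B_{01}=0$ and $\psi(G)=0$.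

\emph{Step 3: $\psi$ does not vanish on $J$.} Otherwise $\psi=T_v$ for some $v\in S_d^*$, and we show $v\in U$, contrary to Step~1. Let $g\in fS_{d-5}\subset S_n$, $u\in S_n$ and $G=g(x)u(y)+u(x)g(y)$. The coefficients $g_0,g_1$ vanish, and in the triple case also $g_2$; so $\psi(G)=g_0u_j+u_0g_j=0$, where $j=1$ or $2$. Also $p_x\bigl((x-y)^2g(x)\bigr)=0$ because $g\in\operatorname{Ann}(p)$. Therefore
\[
0=T_v(G)=v\bigl(g\cdot q_u\bigr),\qquad q_u(y)=p_x\bigl((x-y)^2u(x)\bigr)=(up)(t^2)-2(up)(t)\,y+(up)(1)\,y^2 .
\]
Since $\operatorname{Ann}(p)_2=0$, the map $S_n\to S_2^*$, $u\mapsto up$, is onto, as in the proof of Proposition~\ref{prop:optimal}; so the $q_u$ exhaust $S_2$. Hence $v$ kills $fS_{d-5}\cdot S_2=fS_{d-3}$, that is, $v\in U$.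

By Steps 2 and 3 the rank $3$ elements lie in the proper subspace $J\cap\ker\psi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:rank}, $k=k(p)$. Spanning holds for $k\le2$ by Proposition~\ref{prop:small}, and for $k\ge4$, or $k=3$, $d\ge5$ with squarefree cubic, by Proposition~\ref{prop:good}. It fails for $k=3$, $d=4$ by Proposition~\ref{prop:quartic}. It fails for $k=3$, $d\ge5$ with a multiple root by Proposition~\ref{prop:multiple}, since $I(p)$ has no nonzero element of rank at most $2$.

Let $r\ge3$, so $d\ge4$, and suppose that the ideal of $\mathcal{C}_p$ is generated by quadrics. Then $k\ne3$ by Lemma~\ref{lem:trisecant}, so $I(p)$ is spanned by quadrics of rank at most $3$ and $\mathcal{C}_p$ satisfies $\mathrm{QR}(3)$. As $\mathcal{C}_p$ is irreducible and nondegenerate, its rank index is $3$.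
\end{proof}

\begin{thebibliography}{9}

\bibitem{IK}
Iarrobino and Kanev, \emph{Power Sums, Gorenstein Algebras, and Determinantal Loci}.

\bibitem{JMP}
Jaewoo Jung, Hyunsuk Moon and Euisung Park, \emph{On the rank index of projective curves of almost minimal degree}, arXiv:2411.17494 (2024).

\end{thebibliography}
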